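\title{Closure and effective closure in the space of marked groups}

\begin{abstract}
Consider the space of marked groups with decidable word problem, each point being given by a program that solves its word problem. We show that a point can lie in the closure of a semi-decidable set $A$ although no algorithm produces points of $A$ in its neighborhoods. For every $k\ge 2$ there is such an example among $k$-marked groups in which $A$ is open and decidable, so that its indicator function is computable and discontinuous, and the oracles that can produce the approximating points are exactly those of PA degree. For $k=1$ there is no such example. The proof codes a pair of computably inseparable sets, through a counter machine, into iterated HNN extensions.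
\end{abstract}

\section{Introduction}

\subsection{The space of marked groups}

A \emph{$k$-marked group}, $k\ge1$, is a pair $(G,S)$ where $G$ is a group and $S=(s_1,\dots,s_k)$ is a tuple of elements generating $G$. Two $k$-marked groups are identified when the map sending the $i$-th generator of one to the $i$-th generator of the other extends to an isomorphism. For each $k$ we fix an alphabet of $2k$ formal letters $s_1^{\pm1},\dots,s_k^{\pm1}$. A word over it defines an element of every $k$-marked group, and a $k$-marked group is determined by the set of words that define the identity. We usually write $G$ for $(G,S)$.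

Two $k$-marked groups \emph{agree up to length $\ell$} if the same words of length at most $\ell$ are trivial in both. Their distance is the infimum of the numbers $2^{-\ell}$ such that they agree up to length $\ell$; marked groups with different numbers of generators are at distance $1$. Thus the open ball $B(H,2^{-\ell})$, $\ell\ge0$, consists of the marked groups with as many generators as $H$ that agree with $H$ up to length $\ell+1$. For a word $W$, the \emph{relation} $W=1$ and the \emph{irrelation} $W\ne1$ define clopen sets. For instance, the $1$-marked groups $\mathbb Z/n$ and $\mathbb Z$ agree up to length $n-1$, because a word with exponent sum $e$ is trivial in $\mathbb Z/n$ if $n\mid e$ and in $\mathbb Z$ if $e=0$; so $\mathbb Z/n\to\mathbb Z$.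

To compute in this space we keep only the points that have a finite description and we compute on descriptions. Let $X_k$ be the set of $k$-marked groups with decidable word problem, and $X=\bigcup_{k\ge1}X_k$, with the metric above.
\begin{itemize}
\item A \emph{$\nu$-name} of $G\in X_k$ is a pair $(k,e)$, where $e$ is the code of a Turing machine that decides which words are trivial in $G$.
\item A \emph{$\tau$-name} of the basic open set $B(H,2^{-\ell})$ is a $\nu$-name of $H$ together with $\ell$.
\end{itemize}
This is the standard structure of a Type~1 computable topological space on the space of marked groups. It makes $X$ an effectively complete recursive metric space, a fact that is not used below. A set $A\subseteq X$ is \emph{$\nu$-semi-decidable} if some procedure, given any $\nu$-name of a point of $X$, halts if and only if the point is in $A$. It is \emph{$\nu$-decidable} if some procedure, given any $\nu$-name of a point, answers whether the point is in $A$. A function on $X$ or $X_k$ is \emph{computable} if some algorithm, given any $\nu$-name of a point, outputs the value, or a $\nu$-name of the value if it is a marked group. Two tests are decidable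 from names and are used constantly: whether a given word is trivial in $G$, and whether $G$ lies in a ball given by a $\tau$-name, since this concerns finitely many words.

\subsection{The question}

A point $\xi$ lies in the closure $\overline A$ of $A\subseteq X$ if every basic open set $O\ni\xi$ contains a point of $A$. It lies in the \emph{effective closure} $\overline A^{+}$ if such points can be found: there is a partial computable function that sends every $\tau$-name of a basic open set $O\ni\xi$ to a $\nu$-name of a point of $A\cap O$. The function may depend on $\xi$ and $A$ in an arbitrary way. Always $\overline A^{+}\subseteq\overline A$. The space satisfies the \emph{identification condition} (between closure and effective closure, for semi-decidable sets) if $\overline A=\overline A^{+}$ for every $\nu$-semi-decidable set $A$. The same definition applies to each $X_k$; a ball that contains a point of $X_k$ has its center in $X_k$, so for $A\subseteq X_k$ it does not matter whether the closures are taken in $X_k$ or in $X$.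

\medskip
\noindent\textbf{Question} (Rauzy \cite{Rauzy}). \emph{Does the space of marked groups satisfy the identification condition?}
\medskip

One would guess that it does. If $\xi\in\overline A$ and $O\ni\xi$ is a ball, then $A\cap O$ is nonempty and semi-decidable, and an element of a nonempty semi-decidable set of integers is found by a search. The weak point is the supply of candidates. The search must run through $\nu$-names, and to be a $\nu$-name is a promise about infinitely many computations. For one generator the cyclic groups provide a list of candidates and the guess is right. For two or more generators it is wrong.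

\begin{theorem}\label{thm:main}
There are $K\ge1$, a point $\xi\in X_K$ and a $\nu$-semi-decidable set $A\subseteq X$ such that $\xi\in\overline A$ and $\xi\notin\overline A^{+}$. Thus the space of marked groups does not satisfy the identification condition.
\end{theorem}

The set $A$ is the union of a computable sequence of clopen sets, each given by finitely many relations and one irrelation.

The second theorem brings the number of generators down to two and measures the failure exactly. Let $(\varphi_a)_{a\in\mathbb N}$ be a standard numbering of the partial computable functions. Two of its properties are used: $(a,n)\mapsto\varphi_a(n)$ is partial computable, and (the s-m-n theorem) for every partial computable $\theta(e,n)$ there is a total computable $\iota$ with $\varphi_{\iota(e)}=\theta(e,\cdot)$ for all $e$. Put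
\[
U_i=\{a\in\mathbb N:\varphi_a(a)=i\}\qquad(i=0,1).
\]
A \emph{separator} is a total function $\sigma:\mathbb N\to\{0,1\}$ with $\sigma(a)=i$ whenever $a\in U_i$. No separator is computable: if $\sigma$ were a computable separator and $\varphi_a=1-\sigma$, then $a\in U_{1-\sigma(a)}$, hence $\sigma(a)=1-\sigma(a)$. An oracle has \emph{PA degree} if it computes a complete consistent extension of Peano arithmetic. It is a standard fact that an oracle has PA degree if and only if it computes a separator \cite{JS}; this fact only gives a name to the condition below, and the proofs deal with separators alone.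

\begin{theorem}\label{thm:strong}
For every $k\ge2$ there are $\xi_k\in X_k$ and an open set $A_k\subseteq X_k$ such that:
\begin{enumerate}
\item[(1)] $A_k$ is $\nu$-decidable, and from a $\nu$-name of a point of $A_k$ one can compute a ball around it contained in $A_k$;
\item[(2)] $\xi_k\in\overline{A_k}\setminus A_k$, so that $1_{A_k}$ is a computable function on $X_k$ that is discontinuous at $\xi_k$;
\item[(3)] for an oracle $Z$, there is a $Z$-computable partial function sending every $\tau$-name of a basic open set $O\ni\xi_k$ to a $\nu$-name of a point of $A_k\cap O$ if and only if $Z$ computes a separator, that is, $Z$ has PA degree. In particular $\xi_k\notin\overline{A_k}^{+}$.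
\end{enumerate}
For $k=1$ the identification condition holds on $X_1$. Hence $X_k$ satisfies the identification condition if and only if $k=1$.
\end{theorem}

Section~\ref{sec:search} settles the case $k=1$ and shows the mechanism of the counterexample in a space of binary sequences. Section~\ref{sec:key} lists what has to be realized by groups (Proposition~\ref{prop:key}) and deduces Theorem~\ref{thm:main} from the list. Sections~\ref{sec:machine}--\ref{sec:gamma} build the groups, and Section~\ref{sec:two} proves Theorem~\ref{thm:strong}.

\section{When the search succeeds, and how it can fail}\label{sec:search}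

If $\xi\in A$, the constant function that outputs a name of $\xi$ shows $\xi\in\overline A^{+}$. So only the points of $\overline A\setminus A$ matter.

\begin{proposition}\label{prop:one}
The space $X_1$ satisfies the identification condition.
\end{proposition}

\begin{proof}
The points of $X_1$ are the groups $\mathbb Z/n$, $n\ge1$, and $\mathbb Z$, and a name of $\mathbb Z/n$ is computable from $n$. The point $\mathbb Z/n$ is isolated: it is the only point with $s_1^n=1$ and $s_1^j\ne1$ for $0<j<n$. Let $A\subseteq X_1$ be semi-decidable and $\xi\in\overline A\setminus A$. Then $\xi$ is not isolated, so $\xi=\mathbb Z$. Given a $\tau$-name of a ball $O\ni\mathbb Z$, search in parallel over all $n$ for one with $\mathbb Z/n\in O$, which is decidable, and $\mathbb Z/n\in A$, which is semi-decidable. The set $A\cap O$ is nonempty and does not contain $\mathbb Z$, so the search ends. Hence $\xi\in\overline A^{+}$.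
\end{proof}

The same search works in $X_k$ for every open semi-decidable $A$ as soon as there is a computable sequence of names of points dense in $X_k$: the nonempty open set $A\cap O$ contains a term of the sequence, and the term is found. An open counterexample must therefore rest on nonempty open sets in which points with decidable word problem exist but cannot be found uniformly. Separators are a source of such objects.

An \emph{$m$-separator} is a function $\sigma:\{0,\dots,m\}\to\{0,1\}$ with $\sigma(a)=i$ whenever $a\le m$ and $a\in U_i$. For each $m$ there is one (take $\sigma(a)=1$ if $a\in U_1$ and $\sigma(a)=0$ otherwise), and it is a finite table. But no algorithm outputs, for each $a$, an $m$-separator for some $m\ge a$, since the values at $a$ would form a computable separator.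

\begin{example}\label{ex:model}
Let $Y\subseteq\{0,1\}^{\mathbb N}$ consist of the zero sequence $0^\infty$ and the sequences
\[
y_{m,\sigma}=0^m\,1\,\sigma(0)\,\sigma(1)\cdots\sigma(m)\,0^\infty\qquad(m\in\mathbb N,\ \sigma\text{ an $m$-separator}).
\]
All points of $Y$ are computable. Name a point by a program that computes it, and a basic open set by a name of a point $y$ and a length $\ell$, the set consisting of the points that begin with the same $\ell$ bits as $y$. Let $A=Y\setminus\{0^\infty\}$. It is semi-decidable: look for a $1$. The point $0^\infty$ is in $\overline A$, because $m$-separators exist for all $m$. Suppose $0^\infty\in\overline A^{+}$. Then, given $a$, we can compute a program for some $y_{m,\sigma}$ that begins with $0^a$. We find $m$ as the number of zeros before the first $1$, we have $m\ge a$, and we read off the bit $\sigma(a)$. These bits form a computable separator, which is impossible.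
\end{example}

The example is cheap because we chose $Y$. The condition that $\sigma$ is an $m$-separator cannot be checked, and it was imposed as a promise in the definition of the space. In the space of marked groups no promise of our choosing is available. The only promise is that a name describes a group, that is, that the trivial words are closed under consequence. The work is to write down, computably in $m$, finitely many relations whose consequences force an $m$-separator to appear in the word problem.

\section{What the groups must do}\label{sec:key}

\begin{proposition}\label{prop:key}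
There are $K\ge1$, a point $\xi\in X_K$, a word $z$, finite sets of words $\mathcal R_m$ and words $W_{m,a}$ $(a\le m)$ computable from $m$ and $a$, and a computable strictly increasing function $L:\mathbb N\to\mathbb N$ with the following properties. Let $\Omega_m$ be the set of $G\in X_K$ in which all words of $\mathcal R_m$ are trivial and $z\neq1$. For $G\in X_K$ and $a\le m$ let $\sigma_{G,m}(a)=0$ if $W_{m,a}=1$ in $G$, and $\sigma_{G,m}(a)=1$ otherwise.
\begin{enumerate}
\item[(a)] If $G\in\Omega_m$, then $\sigma_{G,m}$ is an $m$-separator.
\item[(b)] If $G\in\Omega_m$, then $G$ and $\xi$ do not agree up to length $L(m)$.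
\item[(c)] There is an algorithm that, given $m$ and the table of an $m$-separator $\sigma$, outputs a $\nu$-name of a point $\Gamma_{m,\sigma}\in\Omega_m$.
\item[(d)] For every choice of $m$-separators $\sigma_m$, we have $\Gamma_{m,\sigma_m}\to\xi$ as $m\to\infty$.
\end{enumerate}
\end{proposition}

In the language of Example~\ref{ex:model}, $\xi$ is the zero sequence, membership in $\Omega_m$ is the first $1$, and the words $W_{m,a}$ carry the bits. Property (a) replaces the promise. For the rest of the paper
\[
A=\bigcup_{m\in\mathbb N}\Omega_m .
\]
Membership in $\Omega_m$ is decidable from $m$ and a name, so $A$ is $\nu$-semi-decidable. By (b), $\xi\notin A$.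

\begin{lemma}\label{lem:read}
There is an algorithm that, given $a\in\mathbb N$ and a $\nu$-name of a point $G\in A$ that agrees with $\xi$ up to length $L(a)$, outputs a bit that equals $i$ whenever $a\in U_i$.
\end{lemma}

\begin{proof}
Search for $m$ with $G\in\Omega_m$; one is found since $G\in A$. By (b), $G$ and $\xi$ do not agree up to length $L(m)$, so $L(a)<L(m)$ and $a<m$. Output $\sigma_{G,m}(a)$, computed from the name of $G$. It has the required value by (a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
Choose an $m$-separator $\sigma_m$ for each $m$. By (c) and (d) the points $\Gamma_{m,\sigma_m}\in A$ converge to $\xi$, so $\xi\in\overline A$. Suppose that a partial computable function $\Theta$ witnesses $\xi\in\overline A^{+}$, and fix a $\nu$-name of $\xi$. Given $a$, apply $\Theta$ to the corresponding $\tau$-name of $B(\xi,2^{-L(a)})$. The output is a name of a point of $A$ that agrees with $\xi$ up to length $L(a)$, and Lemma~\ref{lem:read} turns it into a bit $\sigma(a)$. Then $\sigma$ is a computable separator, a contradiction.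
\end{proof}

Property (a) gives more. To refute $G\in A$ one seems to need infinitely many tests $G\notin\Omega_m$. But a program for the word problem of a group in $\Omega_m$ computes an $m$-separator, and diagonalizing against this program bounds $m$ in terms of its code.

\begin{proposition}\label{prop:dec}
The set $A$ is $\nu$-decidable.
\end{proposition}

\begin{proof}
Let $\theta(e,a)$ be the following partial computable function. Treat the machine with code $e$ as a solution of the word problem of a $K$-marked group $G$. Search for the least $m$ such that $G\in\Omega_m$ according to the answers of the machine. If $m$ is found and $a\le m$, output $1-\sigma_{G,m}(a)$, computed with the same machine; otherwise diverge. By the s-m-n theorem there is a total computable $\iota$ with $\varphi_{\iota(e)}=\theta(e,\cdot)$.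

Let $(K,e)$ be a name of $G\in X_K$ and $a=\iota(e)$. We claim that $G\in A$ if and only if $G\in\Omega_m$ for some $m<a$. Suppose that $G\in A$ and that the least $m$ with $G\in\Omega_m$ satisfies $m\ge a$. Then $\varphi_a(a)=\theta(e,a)=1-\sigma_{G,m}(a)$, so $a\in U_i$ with $i=1-\sigma_{G,m}(a)$. As $\sigma_{G,m}$ is an $m$-separator and $a\le m$, we get $\sigma_{G,m}(a)=1-\sigma_{G,m}(a)$, which is absurd. This proves the claim.

So, given a name $(k,e)$: answer no if $k\ne K$, and otherwise test $G\in\Omega_m$ for the finitely many $m<\iota(e)$.
\end{proof}

The bound $\iota(e)$ depends on the code $e$ and not only on the group. This cannot be avoided. An algorithm that used the name of $\xi$ only to ask whether words are trivial would stop after finitely many questions, and would give the same answer on all groups close enough to $\xi$, some of which are in $A$.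

It remains to prove Proposition~\ref{prop:key}. The construction has three layers. A counter machine runs the computations $\varphi_a(a)$, and its steps are coded by a partial map $f:\mathbb Z\to\mathbb Z$ that is affine on finitely many residue classes. A finitely presented group $\Lambda$ contains elements $t_n$, $n\in\mathbb Z$, and letters $r_j$ that conjugate $t_n$ to $t_{f(n)}$. A last letter $w$ commutes with the $r_j$ and marks the elements $t_n$ that code halting configurations with a power $z^0$ or $z^1$ of a central element; the mark then travels backwards along the computation.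

\section{A counter machine with checkpoints}\label{sec:machine}

A \emph{counter machine} has finitely many registers, each holding a natural number, and finitely many states. A state is either halting or carries one instruction, of the form ``increase $\rho$ and go to $q'$'' or ``if $\rho>0$, decrease $\rho$ and go to $q'$, else go to $q''$'', where $\rho$ is a register and changes are by one. A \emph{configuration} is a state together with the contents of the registers. By Minsky's theorem, counter machines compute all partial computable functions. Hence there is a counter machine $\mathcal C$ with registers $\mathsf c_1,\dots,\mathsf c_d$ that, started in its initial state $q_{\mathrm{in}}$ with $a$ in $\mathsf c_1$ and $0$ elsewhere, halts in state $\mathrm{out}_i$ if $a\in U_i$ and does not halt if $a\notin U_0\cup U_1$. We may assume that $q_{\mathrm{in}}$ is not halting and that $\mathrm{out}_0,\mathrm{out}_1$ are the only halting states: give any other halting state the instruction to increase $\mathsf c_1$ and return to itself.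

The machine $\mathcal C$ has two defects for our purpose. First, the group will contain an element for every configuration, not only for those that occur in a run on some input, and to solve the word problem we must know which mark each configuration carries. We therefore want a machine in which every configuration leads, after finitely many steps, to a \emph{checkpoint} that displays the input, so that the only unknown is whether the input lies in $U_0$ or $U_1$. This is obtained by simulating $\mathcal C$ in rounds of bounded length, restarting each time. Second, the sets $\Omega_m$ must not share their marked configurations. If the same word carried the bit for $a$ at all levels $m\ge a$, a limit of groups $G_m\in\Omega_m$ would still have $z\ne1$ and would carry all the forced bits, so its word problem would compute a separator and it could not be a point of $X$. We therefore add a padding register, so that level $m$ has its own copy $(a,m-a)$ of each input $a\le m$.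

\subsection{The machine $\mathcal N$}

The registers of $\mathcal N$ are $\mathsf c_1,\dots,\mathsf c_d$, $\mathsf{in}$, $\mathsf{pad}$, $\mathsf{round}$, $\mathsf{fuel}$, $\mathsf{aux}$. We use the following subroutines, each occurrence having its own states. To \emph{move} $\rho$ to registers $\rho_1,\dots,\rho_j$ different from $\rho$ is the loop: if $\rho>0$, decrease $\rho$, increase $\rho_1,\dots,\rho_j$ and repeat; else exit. To \emph{empty} $\rho$ is the case $j=0$. To \emph{copy} $\rho$ to $\rho'$ is to move $\rho$ to $\mathsf{aux},\rho'$ and then move $\mathsf{aux}$ to $\rho$; if $\mathsf{aux}$ is $0$ at the start, this adds the content of $\rho$ to $\rho'$, and leaves $\rho$ unchanged and $\mathsf{aux}$ at $0$. The program is as follows.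
\begin{itemize}
\item \emph{Head state $\mathsf P$.} Decrease $\mathsf{aux}$ if it is positive; in both cases go to Setup. (The instruction has no effect on what follows. It makes $\mathsf P$ a state that lies on none of the inner loops.)
\item \emph{Setup.} Empty $\mathsf c_1,\dots,\mathsf c_d,\mathsf{aux},\mathsf{fuel}$. Copy $\mathsf{in}$ to $\mathsf c_1$. Increase $\mathsf{round}$. Copy $\mathsf{round}$ to $\mathsf{fuel}$. Go to $(q_{\mathrm{in}},\mathrm{tick})$.
\item \emph{Simulation.} For each non-halting state $q$ of $\mathcal C$ there are states $(q,\mathrm{tick})$ and $(q,\mathrm{act})$. In $(q,\mathrm{tick})$: if $\mathsf{fuel}>0$, decrease it and go to $(q,\mathrm{act})$, else go to $\mathsf P$. In $(q,\mathrm{act})$: perform the instruction of $q$ and, if it leads to $q'$, go to $(q',\mathrm{tick})$. Here $(\mathrm{out}_i,\mathrm{tick})$ denotes the first state of Finish$_i$.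
\item \emph{Finish$_i$} $(i=0,1)$. Empty $\mathsf c_1,\dots,\mathsf c_d,\mathsf{fuel},\mathsf{aux},\mathsf{round}$. Move $\mathsf{in}$ to $\mathsf{pad}$. Go to $\mathsf H_i$.
\item The states $\mathsf H_0,\mathsf H_1$ are halting.
\end{itemize}
A \emph{checkpoint} is a configuration with state $\mathsf P$, $\mathsf H_0$ or $\mathsf H_1$.

\begin{lemma}\label{lem:machine}
\begin{enumerate}
\item[(a)] From every configuration, $\mathcal N$ reaches a checkpoint after finitely many steps.
\item[(b)] Start $\mathcal N$ in state $\mathsf P$ with $a,b,s$ in $\mathsf{in},\mathsf{pad},\mathsf{round}$ and arbitrary contents elsewhere. If $\mathcal C$ does not halt on input $a$ within $s+1$ steps, the next checkpoint has state $\mathsf P$ and contents $a,b,s+1$ in these registers. If $\mathcal C$ halts within $s+1$ steps, in $\mathrm{out}_i$, the next checkpoint has state $\mathsf H_i$, content $a+b$ in $\mathsf{pad}$ and $0$ elsewhere.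
\item[(c)] Started as in \emph{(b)}, $\mathcal N$ halts if and only if $a\in U_0\cup U_1$; if $a\in U_i$, it halts in state $\mathsf H_i$ with $a+b$ in $\mathsf{pad}$ and $0$ elsewhere.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A ``move'' loop, entered at any of its states with any contents, is left after finitely many steps, since each turn decreases a register that the loop does not increase. So Setup leads to Simulation, and Finish$_i$ leads to $\mathsf H_i$. In Simulation every second state is a tick, which decreases $\mathsf{fuel}$ or exits to $\mathsf P$, and nothing there increases $\mathsf{fuel}$. So Simulation is left after finitely many steps, to $\mathsf P$ or to some Finish$_i$.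

(b) After Setup, $\mathsf c_1$ contains $a$, the other $\mathsf c_j$ contain $0$, the registers $\mathsf{round}$ and $\mathsf{fuel}$ contain $s+1$, and $\mathsf{in},\mathsf{pad}$ contain $a,b$. Each unit of fuel pays for one step of $\mathcal C$. If $\mathcal C$ has not halted after $s+1$ steps, $\mathcal N$ is in a tick state without fuel and goes to $\mathsf P$. Otherwise it enters Finish$_i$, which has the stated effect.

(c) Apply (b) with $s,s+1,s+2,\dots$ in turn.
\end{proof}

\subsection{Arithmetic form}

Number the states of $\mathcal N$ by $0,\dots,Q-1$ and attach distinct primes $\pi_\rho$ to the registers $\rho$. The configuration with state $q$ and contents $e_\rho$ is coded by $n=Qu+q$ with $u=\prod_\rho\pi_\rho^{e_\rho}$. The integers of this form are called \emph{proper}, and we identify them with configurations; properness is decidable. Increasing $\rho$ multiplies $u$ by $\pi_\rho$, and $\rho$ is positive exactly when $\pi_\rho\mid u$. These operations make sense for every $u\in\mathbb Z$. Write each $n\in\mathbb Z$ as $n=Qu+q$ with $0\le q<Q$ and define a partial map $f:\mathbb Z\to\mathbb Z$ according to the state $q$: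
\begin{itemize}
\item $q$ halting: $f(n)$ is undefined;
\item ``increase $\rho$, go to $q'$'': $f(Qu+q)=Q\pi_\rho u+q'$;
\item ``if $\rho>0$ decrease $\rho$, go to $q'$, else go to $q''$'': $f(Q\pi_\rho v+q)=Qv+q'$, and $f(Q\pi_\rho v+Qi+q)=Q\pi_\rho v+Qi+q''$ for $1\le i<\pi_\rho$ $(v\in\mathbb Z)$.
\end{itemize}
On proper integers $f$ is one step of $\mathcal N$. It is a finite union of \emph{pieces}
\begin{equation}\label{eq:pieces}
\alpha_j+\mu_jv\ \longmapsto\ \alpha'_j+\mu'_jv\qquad(v\in\mathbb Z),\qquad j\in J,
\end{equation}
with $\mu_j,\mu'_j\ge1$. The $j$-th piece is a bijection from $\mathcal P_j=\alpha_j+\mu_j\mathbb Z$ onto $\mathcal P'_j=\alpha'_j+\mu'_j\mathbb Z$, and the classes $\mathcal P_j$ are pairwise disjoint. The improper integers are the price of working with whole residue classes. They do not interfere: $f$ multiplies $u$ by $\pi_\rho^{\pm1}$ or by $1$, so for $n\in\mathrm{dom} f$ the integer $n$ is proper if and only if $f(n)$ is.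

Call $E\subseteq\mathbb Z$ \emph{invariant} if $n\in E\Leftrightarrow f(n)\in E$ for all $n\in\mathrm{dom} f$.

Let $h_{i,m}$ be the configuration with state $\mathsf H_i$, content $m$ in $\mathsf{pad}$ and $0$ elsewhere. It equals $Q\pi_{\mathsf{pad}}^m$ plus the number of $\mathsf H_i$, so it is positive and strictly increasing in $m$. For $a\le m$ let $n_{m,a}$ be the configuration with state $\mathsf P$, contents $a$ in $\mathsf{in}$, $m-a$ in $\mathsf{pad}$, and $0$ elsewhere. For proper $n$ let $\mathrm{cp}(n)$ be the first checkpoint in the sequence $n,f(n),f^2(n),\dots$; by Lemma~\ref{lem:machine}(a) it exists and is computable from $n$.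

At level $m$ the mark $i$ will be put on $h_{i,m}$, and it must then be put on all configurations that lead to $h_{i,m}$. We cannot decide which these are. An $m$-separator $\sigma$ removes the need: we mark every configuration whose checkpoint shows an input $a$ at level $m$ with the guess $\sigma(a)$, whether the run halts or not. If it halts, the guess is right. So, for an $m$-separator $\sigma$ and $i\in\{0,1\}$, let $E_i^{m,\sigma}$ be the set of proper $n$ such that
\begin{itemize}
\item $\mathrm{cp}(n)$ has state $\mathsf P$ and contents $a,b$ in $\mathsf{in},\mathsf{pad}$ with $a+b=m$ and $\sigma(a)=i$, or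
\item $\mathrm{cp}(n)=h_{i,m}$,
\end{itemize}
and let $E^{m,\sigma}=E_0^{m,\sigma}\cup E_1^{m,\sigma}$.

\begin{lemma}\label{lem:E}
\begin{enumerate}
\item[(a)] If $a\le m$ and $a\in U_i$, then $f^p(n_{m,a})=h_{i,m}$ for some $p$.
\item[(b)] $E_0^{m,\sigma}$ and $E_1^{m,\sigma}$ are disjoint, decidable uniformly in $(m,\sigma)$, and $h_{i,m}\in E_i^{m,\sigma}$.
\item[(c)] $E^{m,\sigma}\cap E^{m',\sigma'}=\emptyset$ for $m\ne m'$.
\item[(d)] $E_0^{m,\sigma}$ and $E_1^{m,\sigma}$ are invariant.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) is Lemma~\ref{lem:machine}(c) with $b=m-a$. For (b) and (c), membership of a proper $n$ in $E_i^{m,\sigma}$ is read from $\mathrm{cp}(n)$ and the table $\sigma$. For such $n$, the checkpoint $\mathrm{cp}(n)$ determines $m$ as the sum of the contents of $\mathsf{in}$ and $\mathsf{pad}$, and it determines $i$ as $\sigma(a)$ or as the index of the halting state. Also $\mathrm{cp}(h_{i,m})=h_{i,m}$.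

(d) Write $E_i=E_i^{m,\sigma}$ and let $n\in\mathrm{dom} f$. If $n$ is improper, so is $f(n)$, and neither is in $E_i$. Let $n$ be proper; its state is not halting. If the state is not $\mathsf P$, then $\mathrm{cp}(n)=\mathrm{cp}(f(n))$ and we are done. Let the state be $\mathsf P$, with $a,b$ in $\mathsf{in},\mathsf{pad}$. Then $\mathrm{cp}(n)=n$, so $n\in E_i$ if and only if $a+b=m$ and $\sigma(a)=i$, and $\mathrm{cp}(f(n))$ is the next checkpoint described in Lemma~\ref{lem:machine}(b). If it has state $\mathsf P$, it has the same $a,b$, and the condition for $f(n)\in E_i$ is the same. Otherwise $a\in U_{i'}$ for some $i'$ and $\mathrm{cp}(f(n))=h_{i',a+b}$, so $f(n)\in E_i$ if and only if $a+b=m$ and $i'=i$. If $a+b=m$, then $a\le m$ and $\sigma(a)=i'$ because $\sigma$ is an $m$-separator, so the two conditions agree.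
\end{proof}

The last line is the only place in the construction where $\sigma$ has to be an $m$-separator. If $\sigma(a)\ne i'$ for some $a\in U_{i'}$, $a\le m$, the run from $n_{m,a}\in E_{\sigma(a)}$ ends in $h_{i',m}\in E_{i'}$ and invariance fails.

\section{The group of the machine}\label{sec:lambda}

\subsection{HNN extensions}

Let $G$ be a group and $\psi_j:V_j\to V'_j$, $j\in J$, finitely many isomorphisms between subgroups of $G$. The \emph{HNN extension} with \emph{stable letters} $r_j$ is
\[
G^*=\langle G,\ r_j\ (j\in J)\mid r_j^{-1}cr_j=\psi_j(c)\ \ (c\in V_j,\ j\in J)\rangle .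
\]
It suffices to impose the relations for $c$ in a generating set of $V_j$. Consider words $g_0r_{j_1}^{\epsilon_1}g_1\cdots r_{j_p}^{\epsilon_p}g_p$ with \emph{coefficients} $g_i\in G$ and $\epsilon_i=\pm1$. A \emph{pinch} is a subword $r_j^{-1}g_ir_j$ with $g_i\in V_j$ or $r_jg_ir_j^{-1}$ with $g_i\in V'_j$, and a word is \emph{reduced} if it has no pinch. Whether a word is reduced does not depend on $g_0$ and $g_p$. Put $V_j^{(1)}=V_j$ and $V_j^{(-1)}=V'_j$. Then
\begin{equation}\label{eq:slide}
c\,r_j^{\epsilon}=r_j^{\epsilon}\,\psi_j^{\epsilon}(c)\qquad(c\in V_j^{(\epsilon)},\ \epsilon=\pm1).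
\end{equation}

\begin{theorem}[Britton's lemma; {\cite[Ch.~IV.2]{LS}}]\label{thm:britton}
The group $G$ embeds in $G^*$, and a reduced word with $p\ge1$ stable letters is nontrivial in $G^*$.
\end{theorem}

\begin{lemma}\label{lem:hnn}
\begin{enumerate}
\item[(a)] If two reduced words $g_0r_{j_1}^{\epsilon_1}\cdots r_{j_p}^{\epsilon_p}g_p$ and $g'_0r_{j'_1}^{\epsilon'_1}\cdots r_{j'_{p'}}^{\epsilon'_{p'}}g'_{p'}$ are equal in $G^*$, then $p=p'$, the stable letters and their exponents coincide, and if $p\ge1$ then $g_0^{-1}g'_0\in V_{j_1}^{(\epsilon_1)}$. In particular a reduced word with $p\ge1$ does not define an element of $G$.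
\item[(b)] Let $G$ be finitely generated. From algorithms that solve the word problem of $G$, decide membership of words in $V_j$ and $V'_j$, and compute $\psi_j^{\pm1}$ on words, one obtains algorithms that put any word in reduced form and solve the word problem of $G^*$. This is uniform, and it holds relative to any oracle.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Call the words $W,W'$, and induct on $\min(p,p')$. The inverse of a reduced word is reduced. If exactly one of $p,p'$ is $0$, then $W^{-1}W'$ is reduced with at least one stable letter, contradicting Theorem~\ref{thm:britton}. If $p,p'\ge1$, the trivial word $W^{-1}W'$ has a pinch, which can only be the junction $r_{j_1}^{-\epsilon_1}\,g_0^{-1}g'_0\,r_{j'_1}^{\epsilon'_1}$. So $j_1=j'_1$, $\epsilon_1=\epsilon'_1$ and $c=g_0^{-1}g'_0\in V_{j_1}^{(\epsilon_1)}$. By \eqref{eq:slide}, the reduced words $g_1r_{j_2}^{\epsilon_2}\cdots g_p$ and $\psi_{j_1}^{\epsilon_1}(c)g'_1r_{j'_2}^{\epsilon'_2}\cdots g'_{p'}$ are equal, and induction applies.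

(b) Look for a pinch $r_j^{-\epsilon}g_ir_j^{\epsilon}$ and replace it by $\psi_j^\epsilon(g_i)$; this lowers $p$ by $2$. When no pinch is left, the word is trivial if and only if $p=0$ and $g_0=1$ in $G$.
\end{proof}

By (a), the number of stable letters in a reduced word for an element of $G^*$ depends only on the element.

\subsection{Residue classes as subgroups of a free group}

Let $F$ be the free group on $x,t$, let $t_n=x^{-n}tx^n$ for $n\in\mathbb Z$, so that $x^{-e}t_nx^e=t_{n+e}$, and let $\deg:F\to\mathbb Z$ be the homomorphism with $\deg x=1$, $\deg t=0$. Put $T=\ker\deg$, and $T_E=\langle t_n:n\in E\rangle$ for $E\subseteq\mathbb Z$. For $\alpha\in\mathbb Z$, $\mu\ge1$ put $V(\alpha,\mu)=\langle t_\alpha,x^\mu\rangle$.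

\begin{lemma}\label{lem:free}
\begin{enumerate}
\item[(a)] $T$ is free on $(t_n)_{n\in\mathbb Z}$, and elements of $T$ can be effectively written in this basis. Hence an element of $T$ lies in $T_E$ if and only if its reduced word in the basis has all indices in $E$, and $T_E\cap T_{E'}=T_{E\cap E'}$.
\item[(b)] $V=V(\alpha,\mu)$ is free on $t_\alpha,x^\mu$. Membership in $V$ is decidable, and elements of $V$ can be effectively written in this basis.
\item[(c)] Let $\mathcal P=\alpha+\mu\mathbb Z$. If $c\in V$, then $\mu\mid\deg c$ and $c\,x^{-\deg c}\in T_{\mathcal P}$. Moreover $V\cap T=T_{\mathcal P}$.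
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Moving the powers of $x$ to the right with $x^et=t_{-e}x^e$ gives
\begin{equation}\label{eq:rewrite}
x^{e_0}t^{\delta_1}x^{e_1}\cdots t^{\delta_p}x^{e_p}=t_{-e_0}^{\delta_1}\,t_{-e_0-e_1}^{\delta_2}\cdots t_{-e_0-\dots-e_{p-1}}^{\delta_p}\;x^{e_0+\dots+e_p},
\end{equation}
so the $t_n$ generate $T$, effectively. A product $t_{n_1}^{\delta_1}\cdots t_{n_p}^{\delta_p}$ with $p\ge1$, $\delta_i\ne0$ and $n_i\ne n_{i+1}$ equals $x^{-n_1}t^{\delta_1}x^{n_1-n_2}t^{\delta_2}\cdots t^{\delta_p}x^{n_p}$, which is freely reduced and nonempty.

(b) We have $x^\alpha Vx^{-\alpha}=\langle t,x^\mu\rangle$. A reduced word in $t$ and $x^\mu$ is a freely reduced word in $t$ and $x$. So $\langle t,x^\mu\rangle$ is free on $t,x^\mu$, and it consists of the elements whose freely reduced form has all maximal powers of $x$ with exponent divisible by $\mu$.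

(c) Apply \eqref{eq:rewrite} with $(x^\mu,t_\alpha)$ in place of $(x,t)$. It writes $c$ as a product of elements $t_{\alpha+\mu v}^{\pm1}$ followed by $x^{\mu e}$, and $\deg c=\mu e$. This gives the first claim and $V\cap T\subseteq T_{\mathcal P}$. Conversely $t_{\alpha+\mu v}=x^{-\mu v}t_\alpha x^{\mu v}\in V\cap T$.
\end{proof}

Thus the residue class $\mathcal P$ is captured by a subgroup with two generators, and an affine piece of $f$ by an isomorphism that is given by two relations. With the pieces \eqref{eq:pieces}, put $V_j=V(\alpha_j,\mu_j)$, $V'_j=V(\alpha'_j,\mu'_j)$, and let $\psi_j:V_j\to V'_j$ be the isomorphism with $t_{\alpha_j}\mapsto t_{\alpha'_j}$, $x^{\mu_j}\mapsto x^{\mu'_j}$. Let $\Lambda$ be the HNN extension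
\[
\Lambda=\langle x,t,r_j\ (j\in J)\mid r_j^{-1}t_{\alpha_j}r_j=t_{\alpha'_j},\ \ r_j^{-1}x^{\mu_j}r_j=x^{\mu'_j}\ (j\in J)\rangle
\]
of $F$. By Lemmas~\ref{lem:free}(b) and \ref{lem:hnn}(b), words of $\Lambda$ can be effectively reduced and the word problem of $\Lambda$ is decidable. Conjugating $t_{\alpha_j+\mu_jv}=x^{-\mu_jv}t_{\alpha_j}x^{\mu_jv}$ by $r_j$ gives $x^{-\mu'_jv}t_{\alpha'_j}x^{\mu'_jv}=t_{\alpha'_j+\mu'_jv}$, that is,
\begin{equation}\label{eq:step}
r_j^{-1}t_nr_j=\psi_j(t_n)=t_{f(n)}\qquad(n\in\mathcal P_j).
\end{equation}

\begin{example}\label{ex:toy}
Take the machine with one register, of prime $2$, that empties it and halts: state $0$ has the instruction ``if positive, decrease and go to $0$, else go to $1$'', and state $1$ is halting. Here $Q=2$, and $f$ has the pieces $4v\mapsto2v$ and $4v+2\mapsto4v+3$. The group is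
\[
\langle x,t,r_1,r_2\mid r_1^{-1}tr_1=t,\ r_1^{-1}x^4r_1=x^2,\ r_2^{-1}t_2r_2=t_3,\ r_2^{-1}x^4r_2=x^4\rangle .
\]
The run with initial content $2$ is $8\mapsto4\mapsto2\mapsto3$, and accordingly $t_8=\gamma t_3\gamma^{-1}$ with $\gamma=r_1r_1r_2$. Now add generators $z,w$ and the relations that $z$ commutes with $x,t,r_1,r_2$, that $w$ commutes with $r_1,r_2$, and that $w^{-1}t_3w=t_3z$. Then
\[
w^{-1}t_8w=\gamma\,w^{-1}t_3w\,\gamma^{-1}=\gamma t_3z\gamma^{-1}=t_8z ,
\]
and in the same way $w^{-1}t_nw=t_nz$ for all $n$ in $E=\{3\}\cup\{2,4,8,\dots\}$, the set of integers whose orbit ends in $3$. One relation at the halting configuration has marked every configuration that leads to it. The set $E$ is invariant: $4v\in E\Leftrightarrow 2v\in E$, and $4v+2\in E\Leftrightarrow v=0\Leftrightarrow 4v+3\in E$. The set $\{3\}$ is not invariant, and the subgroup $\langle t_3,r_1,r_2\rangle$ contains $t_2=r_2t_3r_2^{-1}\notin T_{\{3\}}$.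
\end{example}

The example shows that marks propagate. What needs proof is the opposite: that nothing else is forced, that $z$ survives, and that the word problem stays decidable. For this we must understand the subgroup on which the action of $w$ is prescribed.

\subsection{Subgroups attached to invariant sets}

For invariant $E\subseteq\mathbb Z$ let $D_E=\langle T_E,\ r_j\ (j\in J)\rangle\le\Lambda$, and let $R=D_\emptyset=\langle r_j:j\in J\rangle$.

\begin{lemma}\label{lem:D}
Let $E,E'\subseteq\mathbb Z$ be invariant.
\begin{enumerate}
\item[(a)] $\psi_j$ maps $T_E\cap V_j$ onto $T_E\cap V'_j$, and $D_E$ is the HNN extension of $T_E$ with stable letters $r_j$ for these restrictions. Every element of $D_E$ is defined by a word with coefficients in $T_E$ that is reduced in $\Lambda$, and $D_E\cap F=T_E$.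
\item[(b)] If $\chi_0:E\to\mathbb Z$ satisfies $\chi_0(n)=\chi_0(f(n))$ for $n\in E\cap\mathrm{dom} f$, there is a homomorphism $\chi:D_E\to\mathbb Z$ with $\chi(t_n)=\chi_0(n)$ and $\chi(r_j)=0$.
\item[(c)] If $E\cap E'=\emptyset$, then $D_E\cap D_{E'}=R$.
\item[(d)] There is an algorithm that, given programs for membership in $E$ and for $\chi_0$, and a word of $\Lambda$, decides whether the word defines an element of $D_E$ and, if so, computes its image under $\chi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:free}, $T_E\cap V_j=T_E\cap T_{\mathcal P_j}=T_{E\cap\mathcal P_j}$ and $T_E\cap V'_j=T_{E\cap\mathcal P'_j}$. The bijection $f:\mathcal P_j\to\mathcal P'_j$ maps $E\cap\mathcal P_j$ onto $E\cap\mathcal P'_j$; this uses both implications in the definition of invariance. By \eqref{eq:step}, $\psi_j$ maps the first group onto the second. So the abstract HNN extension $\tilde D$ of $T_E$ is defined, and it maps onto $D_E$. Take a reduced word of $\tilde D$. A pinch of this word in $\Lambda$ has a coefficient in $T_E$ and in $V_j$ or $V'_j$, so it is a pinch in $\tilde D$; hence the word is reduced in $\Lambda$. If it has a stable letter,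 its image in $\Lambda$ is outside $F$ by Lemma~\ref{lem:hnn}(a). If it has none, it is an element of $T_E\le F\le\Lambda$. So $\tilde D\to\Lambda$ is injective and $D_E\cap F=T_E$.

(b) Define $\chi$ on the free group $T_E$ by $\chi_0$, and $\chi(r_j)=0$. The relations of $\tilde D$ follow from $r_j^{-1}t_nr_j=t_{f(n)}$, $n\in E\cap\mathcal P_j$, and $\chi$ respects these.

(c) Both groups contain $R$. Let $g\in D_E\cap D_{E'}$ and induct on the number $p$ of stable letters in a reduced word for $g$. If $p=0$, then $g\in T_E\cap T_{E'}=1$ by (a). Let $p\ge1$. By (a) and Lemma~\ref{lem:hnn}(a),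
\[
g=d_0r_j^{\epsilon}d_1\cdots=d'_0r_j^{\epsilon}d'_1\cdots
\]
with both words reduced, $d_i\in T_E$, $d'_i\in T_{E'}$, and $d_0^{-1}d'_0\in V_j^{(\epsilon)}\cap T=T_{\mathcal P}$, where $\mathcal P$ is $\mathcal P_j$ or $\mathcal P'_j$. Since $E\cap E'=\emptyset$, the reduced words of $d_0^{-1}$ and $d'_0$ in the basis $(t_n)$ have no letter in common, so nothing cancels in their product, and all indices in $d_0$ lie in $\mathcal P$. Thus $d_0\in V_j^{(\epsilon)}$, and \eqref{eq:slide} gives $r_j^{-\epsilon}g=\psi_j^\epsilon(d_0)d_1\cdots$, a reduced word with $p-1$ stable letters. The element $r_j^{-\epsilon}g$ lies in $D_E\cap D_{E'}$, hence in $R$ by induction, and so $g\in R$.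

(d) Reduce the word to $g=g_0r_{j_1}^{\epsilon_1}g_1\cdots r_{j_p}^{\epsilon_p}g_p$ and recurse on $p$. If $p=0$, then $g\in D_E$ if and only if $g_0\in T_E$, which is decided by Lemma~\ref{lem:free}(a). Let $p\ge1$, let $V=V_{j_1}^{(\epsilon_1)}=V(\alpha,\mu)$ and $\mathcal P=\alpha+\mu\mathbb Z$. The difficulty is that $g_0$ need not be in $T_E$ even if $g\in D_E$: it is determined only up to a right factor in $V$. Indeed, if $g\in D_E$, comparison with a reduced word $d_0r_{j_1}^{\epsilon_1}\cdots$ as in (a) gives $d_0^{-1}g_0\in V$, so $g_0\in T_EV$. This condition is decidable. First,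
\[
g_0\in T_EV\iff \mu\mid\deg g_0\ \text{ and }\ g_0x^{-\deg g_0}\in T_ET_{\mathcal P}.
\]
For if $g_0=dc$ with $d\in T_E$, $c\in V$, then $\deg g_0=\deg c$ and Lemma~\ref{lem:free}(c) applies to $c$; and if $g_0x^{-\deg g_0}=dc'$ with $c'\in T_{\mathcal P}$ and $\mu\mid\deg g_0$, then $c=c'x^{\deg g_0}\in V$. Second, an element of $T$ lies in $T_ET_{\mathcal P}$ if and only if its reduced word in the basis splits into a prefix with indices in $E$ and a suffix with indices in $\mathcal P$, since the reduced word of $dc'$ is a prefix of that of $d$ followed by a suffix of that of $c'$. There are finitely many splittings to test.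

If $g_0\notin T_EV$, then $g\notin D_E$. Otherwise the test yields $g_0=dc$ with $d\in T_E$, $c\in V$, and by \eqref{eq:slide}
\[
g=d\,r_{j_1}^{\epsilon_1}\,g',\qquad g'=\psi_{j_1}^{\epsilon_1}(c)g_1r_{j_2}^{\epsilon_2}\cdots g_p .
\]
The word $g'$ is reduced with $p-1$ stable letters, and $g\in D_E$ if and only if $g'\in D_E$. If the recursion ends positively, it has written $g$ as a word in the $t_n$, $n\in E$, and the $r_j$, from which $\chi(g)$ is computed.
\end{proof}

\section{The marked groups and their limit}\label{sec:gamma}

Let $E_0,E_1\subseteq\mathbb Z$ be disjoint invariant sets, $E=E_0\cup E_1$ and $D=D_E$. The function $\chi_0$ equal to $i$ on $E_i$ satisfies the hypothesis of Lemma~\ref{lem:D}(b); let $\chi:D\to\mathbb Z$ be the resulting homomorphism. In $\Lambda\times\langle z\rangle$, with $z$ of infinite order, the map $d\mapsto dz^{\chi(d)}$ is a homomorphism because $z$ is central, and it is an isomorphism from $D$ onto $D^\chi=\{dz^{\chi(d)}:d\in D\}$. Let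
\[
\Gamma(E_0,E_1)=\langle\Lambda\times\langle z\rangle,\ w\mid w^{-1}dw=dz^{\chi(d)}\ \ (d\in D)\rangle
\]
be the HNN extension, marked by $S=(x,t,(r_j)_{j\in J},z,w)$, which has $K=|J|+4$ entries. For $g\in\Lambda$, $e\in\mathbb Z$,
\begin{equation}\label{eq:member}
gz^e\in D\iff g\in D,\ e=0;\qquad\qquad gz^e\in D^\chi\iff g\in D,\ e=\chi(g).
\end{equation}
The isomorphism and its inverse are $g\mapsto gz^{\chi(g)}$ and $gz^e\mapsto g$. By Lemmas~\ref{lem:D}(d) and \ref{lem:hnn}(b), a program for the word problem of $\Gamma(E_0,E_1)$ is computable from programs that decide $E_0$ and $E_1$. Using Lemma~\ref{lem:E}(b),(d), put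
\[
\Gamma_{m,\sigma}=\Gamma(E_0^{m,\sigma},E_1^{m,\sigma}),\qquad \xi=\Gamma(\emptyset,\emptyset)=\langle\Lambda\times\langle z\rangle,\ w\mid w^{-1}\gamma w=\gamma\ \ (\gamma\in R)\rangle .
\]
These are points of $X_K$, and a name of $\Gamma_{m,\sigma}$ is computable from $(m,\sigma)$.

From now on $x,t,r_j,z,w$ also denote the letters of the alphabet of $K$-marked groups, and $t_n$ denotes the word $x^{-n}tx^n$. Let $\mathcal R_m$ consist of the relators of the defining relations of $\Lambda$, the commutators $[z,x]$, $[z,t]$, $[z,r_j]$, $[w,r_j]$ $(j\in J)$, and the relators of
\begin{equation}\label{eq:marks}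
w^{-1}t_{h_{0,m}}w=t_{h_{0,m}},\qquad w^{-1}t_{h_{1,m}}w=t_{h_{1,m}}z .
\end{equation}
Only \eqref{eq:marks} depends on $m$. Put
\[
W_{m,a}=t_n^{-1}w^{-1}t_nw\ \text{ with }n=n_{m,a},\qquad L(m)=4h_{1,m}+5 .
\]
All of these are computable, and $L$ is strictly increasing. The irrelation $z\ne1$ in the definition of $\Omega_m$ is what makes the marks visible; the trivial group satisfies every $\mathcal R_m$.

\begin{proof}[Proof of Proposition~\ref{prop:key}]
(a) Let $G\in\Omega_m$, $a\le m$, $a\in U_i$, and $n=n_{m,a}$, $h=h_{i,m}$. The relations of $\Lambda$ hold in $G$, hence so does their consequence \eqref{eq:step}, in the form $t_{n'}=r_jt_{f(n')}r_j^{-1}$ for $n'\in\mathcal P_j$. By Lemma~\ref{lem:E}(a), following the orbit of $n$ gives $t_n=\gamma t_h\gamma^{-1}$ in $G$, with $\gamma$ a product of letters $r_j$. Since $w$ and $z$ commute with $\gamma$ in $G$, the relations \eqref{eq:marks} give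
\[
w^{-1}t_nw=\gamma\,w^{-1}t_hw\,\gamma^{-1}=\gamma\,t_hz^i\,\gamma^{-1}=t_nz^i .
\]
So $W_{m,a}=z^i$ in $G$. As $z\ne1$ in $G$, this means $\sigma_{G,m}(a)=i$.

(b) Let $h=h_{1,m}$. The word $w^{-1}t_hw\,z^{-1}t_h^{-1}$ has length $2(2h+1)+3=L(m)$ and is trivial in every $G\in\Omega_m$. In $\xi$ it has no pinch, because $R\cap F=T_\emptyset=1$ by Lemma~\ref{lem:D}(a), so that $t_h\notin R$. By Theorem~\ref{thm:britton} it is nontrivial in $\xi$.

(c) It remains to see that $\Gamma_{m,\sigma}\in\Omega_m$. The relations of $\Lambda\times\langle z\rangle$ hold. The letter $w$ commutes with $r_j$ since $\chi(r_j)=0$. The relations \eqref{eq:marks} hold since $h_{i,m}\in E_i^{m,\sigma}$. Finally $z\ne1$ since $\Lambda\times\langle z\rangle$ embeds in $\Gamma_{m,\sigma}$.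

(d) Write $\Gamma_m,D_m,\chi_m$ for the data of $\Gamma_{m,\sigma_m}$. The point is that the subgroups $D_m$ move off to infinity, leaving only $R$ behind. Let $b=gz^e\in\Lambda\times\langle z\rangle$. We claim that for all $m$ with at most one exception,
\begin{equation}\label{eq:same}
b\in D_m\iff b\in D_m^{\chi_m}\iff b\in R .
\end{equation}
If $g\in R$, then $g\in D_m$ and $\chi_m(g)=0$, so by \eqref{eq:member} each condition is equivalent to $e=0$. If $g\notin R$, then $g\in D_m$ for at most one $m$, because $D_m\cap D_{m'}=R$ for $m\ne m'$ by Lemmas~\ref{lem:E}(c) and \ref{lem:D}(c); for all other $m$ the three conditions fail.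

Now we show, by induction on $p$, that for every $W=b_0w^{\epsilon_1}b_1\cdots w^{\epsilon_p}b_p$ with $b_i\in\Lambda\times\langle z\rangle$, and all but finitely many $m$, the word $W$ is trivial in $\Gamma_m$ if and only if it is trivial in $\xi$. For $p=0$ this holds because $\Lambda\times\langle z\rangle$ embeds in all these groups. Let $p\ge1$. By \eqref{eq:same}, for all but finitely many $m$ the pinches of $W$ in $\Gamma_m$ and in $\xi$ are the same subwords. If $W$ has no pinch in $\xi$, then it is nontrivial in $\xi$ and in these $\Gamma_m$. If $w^{-\epsilon}b_iw^\epsilon$ is a pinch in $\xi$, then $b_i\in R$, and $b_i$ commutes with $w$ in $\xi$ and in every $\Gamma_m$. Replacing the pinch by $b_i$ gives a word $W'$, independent of $m$, that has $p-2$ letters $w^{\pm1}$ and equals $W$ in all these groups; apply the induction hypothesis to $W'$.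

For each $\ell$, applying this to the finitely many words of length at most $\ell$ shows that $\Gamma_m$ agrees with $\xi$ up to length $\ell$ for all large $m$.
\end{proof}

This completes the proofs of Theorem~\ref{thm:main} and Proposition~\ref{prop:dec}.

\begin{remark}
The group presented by $\mathcal R_m$ is also a point of $\Omega_m$, and comparing it with $\Gamma_{m,\sigma}$ explains the role of $\sigma$. Let $\bar E_i$ be the set of $n$ whose orbit under $f$ ends in $h_{i,m}$. These sets are disjoint and invariant, and $D_{\bar E_0\cup\bar E_1}$ is generated by the $r_j$, $t_{h_{0,m}}$ and $t_{h_{1,m}}$ by \eqref{eq:step}; so $\Gamma(\bar E_0,\bar E_1)=\langle S\mid\mathcal R_m\rangle$. By Lemma~\ref{lem:machine}(c), $\bar E_i$ is described like $E_i^{m,\sigma}$ with ``$a\in U_i$'' in place of ``$\sigma(a)=i$'', so it is decidable from the finite set $U_i\cap\{0,\dots,m\}$. In this group $W_{m,a}=1$ exactly when $a\in U_0$: for $a\in U_1$ the word equals $z$, and for $a\notin U_0\cup U_1$ it has no pinch, as $t_{n_{m,a}}\notin D_{\bar E_0\cup\bar E_1}$ by Lemma~\ref{lem:D}(a). An oracle that computes names of these groups for all $m$ therefore decides $U_0$.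 The groups $\Gamma_{m,\sigma}$ need only a separator, and this is what the ``if'' direction of Theorem~\ref{thm:strong}(3) requires.
\end{remark}

\section{Two generators}\label{sec:two}

The number $K$ depends on the machine. To transfer the example to $X_k$ for any $k\ge2$ we embed $K$-marked groups in two-generated groups in a way that is computable and continuous in the marked group, and such that the original marked group is recovered by fixed words.

For $G\in X_K$ with marking $(s_1,\dots,s_K)$, let $F'$ be the free group on $y_1,y_2$, and consider in the free product $G*F'$ the elements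
\[
a_i=y_2^{-i}y_1y_2^{i},\qquad a'_i=s_i\,y_1^{-i}y_2y_1^{i}\qquad(0\le i\le K),
\]
where $s_0=1$. Let $M=\langle a_0,\dots,a_K\rangle$ and $M'=\langle a'_0,\dots,a'_K\rangle$, and let $\eta:G*F'\to F'$ be the retraction that kills $G$. By Lemma~\ref{lem:free}(a) with $(x,t)=(y_2,y_1)$, the elements $\eta(a_i)=a_i$ are a basis of a free group, and with $(x,t)=(y_1,y_2)$, so are the elements $\eta(a'_i)=y_1^{-i}y_2y_1^i$. A nonempty reduced word in the $a'_i$ has nontrivial image under $\eta$. So $M$ and $M'$ are free on the given elements, whatever relations hold in $G$, and $\eta$ is injective on both. Let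
\[
G^\sharp=\langle G*F',\ u\mid u^{-1}a_iu=a'_i\ \ (0\le i\le K)\rangle
\]
be the HNN extension for the isomorphism $a_i\mapsto a'_i$. It contains $G$. It is generated by $y_1$ and $u$: the relation for $i=0$ reads $y_2=u^{-1}y_1u$, and the relation for $i\ge1$ gives
\[
s_i=u^{-1}y_2^{-i}y_1y_2^{i}u\cdot y_1^{-i}y_2^{-1}y_1^{i}.
\]
Let $\hat s_i(y_1,u)$ be the word in two letters obtained from the right side by substituting $u^{-1}y_1u$ for $y_2$, and let $c$ be the largest length of the words $\hat s_i$. Fix $k\ge2$. Let $\Phi(G)$ be $G^\sharp$ with the $k$-marking $(y_1,u,1,\dots,1)$. For $H\in X_k$ with marking $(g_1,\dots,g_k)$, let $\Psi(H)$ be the subgroup of $H$ generated by the elements $\hat s_i(g_1,g_2)$, $1\le i\le K$, marked by these elements.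

\begin{lemma}\label{lem:two}
\begin{enumerate}
\item[(a)] $\Phi$ is a computable and continuous map $X_K\to X_k$.
\item[(b)] $\Psi$ is a computable map $X_k\to X_K$, and if $H,H'$ agree up to length $c\ell$, then $\Psi(H),\Psi(H')$ agree up to length $\ell$.
\item[(c)] $\Psi\circ\Phi=\mathrm{id}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We describe one algorithm that solves the word problem of $\Phi(G)$ with the word problem of $G$ as an oracle, by checking the hypotheses of Lemma~\ref{lem:hnn}(b).

\emph{Word problem of $G*F'$.} Split the word into maximal syllables over the letters of $G$ and over the letters of $F'$. Delete a syllable that is trivial in its factor, merge its neighbors, and repeat. A nonempty alternating product of nontrivial syllables is nontrivial in a free product, so the word is trivial if and only if the process ends with the empty word.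

\emph{Membership in $M'$.} Given $g$, compute $\eta(g)$ and test by Lemma~\ref{lem:free}(a) whether it lies in $\eta(M')=\langle y_1^{-i}y_2y_1^i:0\le i\le K\rangle$. If not, $g\notin M'$. If so, write $\eta(g)$ as a word in this basis, and let $g'$ be the same word in the $a'_i$. Then $g'$ is the only element of $M'$ with the image $\eta(g)$, so $g\in M'$ if and only if $g=g'$ in $G*F'$. The test for $M$ exchanges $y_1,y_2$ and uses the $a_i$. A positive test writes $g$ in the basis, so the isomorphism $M\to M'$ and its inverse are computable.

Replacing the oracle by a program shows that $\Phi(G)\in X_k$ and that $\Phi$ is computable. For continuity at $G$, run the algorithm with the oracle for $G$ on all words of length at most $\ell$. It asks finitely many questions, about words of length at most some $\ell'$. If $G'$ agrees with $G$ up to length $\ell'$, the runs with the oracle for $G'$ are identical, so $\Phi(G')$ agrees with $\Phi(G)$ up to length $\ell$.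

(b) A word in the letters $s_i^{\pm1}$ is trivial in $\Psi(H)$ if and only if the word obtained by substituting $\hat s_i(g_1,g_2)$ for $s_i$, which is at most $c$ times longer, is trivial in $H$.

(c) In $G^\sharp$ we have $\hat s_i(y_1,u)=s_i$, and $G$ embeds in $G^\sharp$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
The case $k=1$ is Proposition~\ref{prop:one}. Let $k\ge2$, and put
\[
\xi_k=\Phi(\xi),\qquad A_k=\Psi^{-1}(A)\subseteq X_k .
\]

(1) $A_k$ is decidable because $\Psi$ is computable and $A$ is decidable (Proposition~\ref{prop:dec}). Given a name of $H\in A_k$, find $m$ with $\Psi(H)\in\Omega_m$, and let $\ell\ge1$ be the largest length of a word in $\mathcal R_m\cup\{z\}$. If $H'\in B(H,2^{-c\ell})$, then $\Psi(H')$ agrees with $\Psi(H)$ up to length $\ell$, so $\Psi(H')\in\Omega_m$. Thus $B(H,2^{-c\ell})\subseteq A_k$; in particular $A_k$ is open.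

(2) We have $\Psi(\xi_k)=\xi\notin A$, so $\xi_k\notin A_k$. For any $m$-separators $\sigma_m$, the points $\Phi(\Gamma_{m,\sigma_m})$ lie in $A_k$, since $\Psi$ sends them to $\Gamma_{m,\sigma_m}\in\Omega_m$, and they converge to $\xi_k$ by Proposition~\ref{prop:key}(d) and the continuity of $\Phi$. The function $1_{A_k}$ is computable by (1), it is $0$ at $\xi_k$, and it is $1$ on a sequence converging to $\xi_k$.

(3) Let $\Theta$ be a $Z$-computable partial function as in the statement, and fix a name of $\xi_k$. Given $a$, apply $\Theta$ to the corresponding $\tau$-name of $B(\xi_k,2^{-cL(a)})$ to get a name of a point $H\in A_k$ that agrees with $\xi_k$ up to length $cL(a)$. Then $\Psi(H)\in A$ agrees with $\Psi(\xi_k)=\xi$ up to length $L(a)$, and Lemma~\ref{lem:read} outputs a bit $\sigma(a)$. The function $\sigma$ is a $Z$-computable separator.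

Conversely, let $\sigma$ be a $Z$-computable separator. Its restriction $\sigma_m$ to $\{0,\dots,m\}$ is an $m$-separator, whose table is computed from $m$ with oracle $Z$. By Proposition~\ref{prop:key}(c) and Lemma~\ref{lem:two}(a), a $\nu$-name of $H_m=\Phi(\Gamma_{m,\sigma_m})\in A_k$ is computed from this table. The oracle is used only to obtain the table; the name itself is the code of a machine without oracle. Given a $\tau$-name of a ball $O\ni\xi_k$, test $H_m\in O$ for $m=0,1,\dots$ and output the name of the first $H_m$ that passes. The search ends because $O$ is open and $H_m\to\xi_k$ by the proof of (2).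

Since no separator is computable, the case of a computable oracle gives $\xi_k\notin\overline{A_k}^{+}$. Together with (1) and (2), this shows that the identification condition fails on $X_k$ for every $k\ge2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{JS}
Jockusch and Soare, 1972.

\bibitem{LS}
Lyndon and Schupp, \emph{Combinatorial Group Theory}.

\bibitem{Rauzy}
Emmanuel Rauzy, \emph{A generalization of Markov's approach to the continuity problem for Type~1 computable functions}, arXiv:2311.15857 (2023).

\end{thebibliography}
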